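\title{Local coverage determines the threshold for $H$-factors in random graphs}

\begin{abstract}
Johansson, Kahn and Vu conjectured that, for a fixed graph $H$, the threshold for the random graph $G(n,p)$ to contain an $H$-factor is the same as the threshold for a local covering property: every vertex lies in a copy of $H$, and every vertex of $H$ is played by at least $n/v(H)$ vertices. We prove this for every $H$ with at least one edge. For graphs that are not vertex-$1$-balanced it follows from a theorem of Gerke and McDowell. For vertex-$1$-balanced $H$ we locate the transition up to a constant factor at $(\log n)^{1/s(H)}n^{-1/m_1(H)}$. The proof deletes one vertex $x_0$ from $H$, builds a spread random assignment of copies of $H-x_0$ to vertices, and couples an independent random set of such assignments with the random stars that complete them to copies of $H$.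
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Factors and local coverage}

Let $H$ be a fixed graph with $v(H)$ vertices and $e(H)>0$ edges. An \emph{embedding} of a graph $X$ in a graph $G$ is an injective map $V(X)\to V(G)$ that sends edges to edges, and a \emph{copy} of $X$ is the image of an embedding. An \emph{$H$-factor} in $G$ is a collection of vertex-disjoint copies of $H$ that covers all vertices of $G$. We study $H$-factors in the binomial random graph $G(n,p)$, which has vertex set $[n]=\{1,\dots,n\}$ and contains each pair as an edge independently with probability $p$; here $n$ ranges over the multiples of $v(H)$. A function $p^*(n)$ is a \emph{threshold} for a monotone increasing graph property $\mathcal P$ if $\mathbb P(G(n,p)\in\mathcal P)\to0$ when $p=o(p^*)$ and $\mathbb P(G(n,p)\in\mathcal P)\to1$ when $p=\omega(p^*)$.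

An $H$-factor is a global structure, but it has consequences that can be tested vertex by vertex. An $n$-vertex graph $G$ has the property $LCOV_H$ if
\begin{enumerate}
\item[(L1)] each vertex of $G$ lies in a copy of $H$, and
\item[(L2)] for each $x\in V(H)$ there are at least $n/v(H)$ vertices $u\in V(G)$ such that some embedding of $H$ in $G$ maps $x$ to $u$.
\end{enumerate}
A graph with an $H$-factor has $LCOV_H$: the factor covers every vertex, and its $n/v(H)$ disjoint copies send $x$ to $n/v(H)$ different vertices. The question is whether, in a random graph, anything other than these local conditions delays the appearance of a factor. The following conjecture, which we take from B\"ottcher~\cite{Bottcher}, says that nothing does.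

\medskip
\noindent\textbf{Conjecture} (Johansson, Kahn, Vu)\textbf{.} \emph{The threshold for containing an $H$-factor is the same as the threshold for $LCOV_H$.}
\medskip

To state what is known we need some densities. Put
\[
m_1(H)=\max\Big\{\frac{e(H')}{v(H')-1}:H'\subseteq H,\ v(H')\ge2\Big\},
\]
and for $x\in V(H)$ let the \emph{local $1$-density} $m_1(x,H)$ be the same maximum taken over those $H'$ that contain $x$. The graph $H$ is \emph{strictly $1$-balanced} if $e(H')/(v(H')-1)<m_1(H)$ for every proper subgraph $H'\subsetneq H$ with $v(H')\ge2$, and \emph{vertex-$1$-balanced} if $m_1(x,H)=m_1(H)$ for all $x\in V(H)$. Let $s(x,H)$ be the least number of edges of a maximizer $H'$ in the definition of $m_1(x,H)$, and let $s(H)=\max_x s(x,H)$. The following facts are known.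
\begin{enumerate}
\item[(K1)] The threshold for $LCOV_H$ is $(\log n)^{1/s(H)}n^{-1/m_1(H)}$ if $H$ is vertex-$1$-balanced, and $n^{-1/m_1(H)}$ otherwise.
\item[(K2)] (Johansson, Kahn, Vu) If $H$ is strictly $1$-balanced, the threshold for an $H$-factor is $(\log n)^{1/e(H)}n^{-1/m_1(H)}$; for every $H$ with $e(H)>0$ it is $n^{-1/m_1(H)+o(1)}$.
\item[(K3)] (Gerke, McDowell) If $H$ is not vertex-$1$-balanced, the threshold for an $H$-factor is $n^{-1/m_1(H)}$.
\end{enumerate}

\subsection{Results}

\begin{theorem}\label{thm:main}
For every fixed graph $H$ with $e(H)>0$, the threshold for an $H$-factor in $G(n,p)$ equals the threshold for $LCOV_H$.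
\end{theorem}

We say that an event holds \emph{whp} if its probability tends to $1$ as $n\to\infty$. For vertex-$1$-balanced graphs we locate the transition up to a constant factor.

\begin{theorem}\label{thm:balanced}
Let $H$ be vertex-$1$-balanced, $m=m_1(H)$, $s=s(H)$ and $p^*=(\log n)^{1/s}n^{-1/m}$. There are constants $0<c<K'$ depending only on $H$ such that
\begin{enumerate}
\item[(i)] if $p\ge K'p^*$, then whp $G(n,p)$ has an $H$-factor;
\item[(ii)] if $p\le c\,p^*$, then whp some vertex of $G(n,p)$ lies in no copy of $H$, so that $LCOV_H$ fails and there is no $H$-factor.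
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:balanced}]
If $H$ is not vertex-$1$-balanced, both thresholds are $n^{-1/m_1(H)}$, by (K3) and (K1). If $H$ is vertex-$1$-balanced, then $p^*$ is the threshold for $LCOV_H$ by (K1), and it is the threshold for an $H$-factor by Theorem~\ref{thm:balanced}, because $p=\omega(p^*)$ gives $p\ge K'p^*$ and $p=o(p^*)$ gives $p\le cp^*$ for large $n$.
\end{proof}

The proof of Theorem~\ref{thm:balanced} uses none of (K1)--(K3).

\subsection{Where the threshold comes from}\label{sec:heuristic}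

Write $m=m_1(H)$; a single edge shows $m\ge1$. The power of $n$ comes from a first-moment count. Let $H'\subseteq H$ attain the maximum in $m_1(H)$ and let $x\in V(H')$. By (L2) at least $n/v(H)$ vertices lie in copies of $H'$. The expected number of copies of $H'$ is at most $n^{v(H')}p^{e(H')}=n\,(pn^{1/m})^{e(H')}$, which is $o(n)$ when $p=o(n^{-1/m})$.

The logarithm comes from (L1). By the definition of $m$,
\begin{equation}\label{eq:density}
e(H[X])\le m(|X|-1)\qquad\text{for all nonempty }X\subseteq V(H).
\end{equation}
Call $X\subseteq V(H)$ \emph{tight} if $|X|\ge2$ and equality holds in \eqref{eq:density}. A subgraph $H'$ with $e(H')=m(v(H')-1)$ is the induced subgraph on a tight set, since otherwise adding a missing edge would violate \eqref{eq:density}. So $H$ is vertex-$1$-balanced exactly when every vertex lies in a tight set, and in that case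
\begin{equation}\label{eq:sx}
s(x,H)=\min\{e(H[X]):X\text{ tight},\ x\in X\}.
\end{equation}
Let $p=\omega n^{-1/m}$. For a vertex $u$ of $G(n,p)$ to play the role of $x$, every tight set $X\ni x$ needs a copy of $H[X]$ through $u$, and the expected number of these is of order $n^{|X|-1}p^{e(H[X])}=\omega^{e(H[X])}$. If this number behaves like a Poisson variable, it vanishes with probability $\exp(-\Theta(\omega^{e(H[X])}))$, and all $n$ vertices succeed only when $\omega^{e(H[X])}$ is at least of order $\log n$. The smallest tight set through $x$ is the most demanding one, and it asks for $\omega$ of order $(\log n)^{1/s(x,H)}$. To be covered, $u$ has to play only one role, and the cheapest role is the one with the largest $s(x,H)$. This suggests the answer $\omega=(\log n)^{1/s(H)}$. The proof of Theorem~\ref{thm:balanced}(i) follows this picture: we first pack copies of $H-x_0$, where $x_0$ is the cheapest role, and all vertices left over play $x_0$.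

\begin{example}\label{ex:first}
\begin{enumerate}
\item[(a)] If $H$ is strictly $1$-balanced, the only tight set is $V(H)$, so $s(H)=e(H)$ and $p^*$ is the threshold in (K2). For $H=K_2$ it is $(\log n)/n$.
\item[(b)] If $H$ is a tree, then $m=1$, every edge is a tight set, $s(H)=1$ and $p^*=(\log n)/n$.
\item[(c)] For the bowtie (two triangles sharing a vertex) $m=3/2$, the tight sets are the two triangles and the whole vertex set, and $s(H)=3$ although $e(H)=6$.
\item[(d)] For the disjoint union of $K_3$ and $K_{2,3}$ again $m=3/2$ and the tight sets are the two components, so $s(x,H)$ takes the values $3$ and $6$, and $s(H)=6$.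
\item[(e)] For a triangle with a pendant edge $m=3/2$, while the pendant vertex has local density $4/3$. This graph is not vertex-$1$-balanced.
\end{enumerate}
\end{example}

Section~\ref{sec:lower} proves Theorem~\ref{thm:balanced}(ii) by making the Poisson heuristic precise. The remaining sections prove part (i); Section~\ref{sec:plan} sets out the plan and works it by hand for the triangle and for the path with three vertices.

\section{Conventions and tools}\label{sec:tools}

From now on $H$ is vertex-$1$-balanced, $v=v(H)$, $m=m_1(H)$, $s=s(H)$, and $n$ is a large multiple of $v$. Logarithms are natural. We write $A+x$ and $A-x$ for $A\cup\{x\}$ and $A\setminus\{x\}$, and $(k)_t=k(k-1)\cdots(k-t+1)$. A \emph{$\rho$-random} subset of a finite set contains each element independently with probability $\rho$. For $\rho\le\rho'$ a $\rho$-random set can be coupled inside a $\rho'$-random set, so each part of Theorem~\ref{thm:balanced} needs to be proved for one value $p=\mathrm{const}\cdot p^*$ only.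

Put $\delta=1/e(H)\in(0,1]$. Writing $m=e'/(v'-1)$ with integers $1\le e'\le e(H)$ and $v'\ge 2$, we see that
\begin{equation}\label{eq:gap}
\text{if $i,j$ are integers and } i-j/m>0,\text{ then } i-j/m\ge\delta .
\end{equation}
Thus an exponent of $n$ of the form $i-j/m$ is either at most $0$ or at least $\delta$. From $\binom kt\ge(k/t)^t$ and $t!\ge(t/e)^t$ we get
\begin{equation}\label{eq:falling}
(k)_t\ge(k/e)^t\qquad(1\le t\le k).
\end{equation}

We use three inequalities about independent random bits, that is, independent $\{0,1\}$-valued variables.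

\emph{Harris' inequality.} If $f$ and $g$ are decreasing functions of the bits, then $\mathbb E[fg]\ge\mathbb E f\,\mathbb E g$. A product of nonnegative decreasing functions is decreasing, so by induction $\mathbb E\prod_i f_i\ge\prod_i\mathbb E f_i$ for nonnegative decreasing $f_i$.

\emph{Janson's inequality.} Let $A_1,\dots,A_M$ be sets of bits and let $I_i$ be the indicator that all bits in $A_i$ equal $1$. Put $\mu=\sum_i\mathbb E I_i$ and $\Delta=\sum\mathbb E[I_iI_j]$, the sum over unordered pairs $i\ne j$ with $A_i\cap A_j\ne\emptyset$. Then $\mathbb P(\sum_iI_i=0)\le e^{-\mu+\Delta}$.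

\emph{Binomial tail.} If $Y$ is binomial and $x\ge2e\,\mathbb EY$, then $\mathbb P(Y\ge x)\le2^{-x}$.

\section{Uncovered vertices}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:balanced}(ii)]
Let $c=1/(2v)$ and $p=c\,p^*$. For each $x\in V(H)$ choose a tight set $M(x)\ni x$ with $e(H[M(x)])=s(x,H)$. This is where we need every vertex of $H$ to lie in a tight set. A tight set $X$ spans $m(|X|-1)$ edges, so a smaller tight set spans fewer edges, and \eqref{eq:sx} gives:
\begin{equation}\label{eq:minimal}
\text{no proper subset of $M(x)$ that contains $x$ is tight.}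
\end{equation}
For $u\in[n]$ let $\mathcal S_u$ be the set of subgraphs $S$ of the complete graph on $[n]$ for which there are $x\in V(H)$ and an isomorphism $H[M(x)]\to S$ with $x\mapsto u$. Let $D_u$ be the event that $G(n,p)$ contains no member of $\mathcal S_u$. If an embedding of $H$ maps $x$ to $u$, the image of $H[M(x)]$ lies in $\mathcal S_u$; so on $D_u$ the vertex $u$ lies in no copy of $H$. We show by the second-moment method that $Y=|\{u:D_u\text{ holds}\}|$ is positive whp.

\emph{First moment.} Every $S\in\mathcal S_u$ has $e(S)=m(v(S)-1)$ and $1\le e(S)\le s$, so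
\begin{equation}\label{eq:rooted}
n^{v(S)-1}p^{e(S)}=c^{e(S)}(\log n)^{e(S)/s}\le c\log n .
\end{equation}
Let $\mu=\sum_{S\in\mathcal S_u}p^{e(S)}$, which does not depend on $u$. Each $x$ gives at most $n^{|M(x)|-1}$ members of $\mathcal S_u$, so $\mu\le vc\log n=\frac12\log n$. By Harris' inequality and the bound $1-y\ge e^{-y-y^2}$ for $0\le y\le\frac12$,
\begin{equation}\label{eq:Du}
\mathbb P(D_u)\ge\prod_{S\in\mathcal S_u}\big(1-p^{e(S)}\big)\ge e^{-\mu-p\mu}=e^{-\mu-o(1)} .
\end{equation}
Hence $\mathbb EY\ge n^{1/2-o(1)}\to\infty$.

\emph{Second moment.} Fix $u\ne u'$ and apply Janson's inequality to the family $\mathcal S=\mathcal S_u\cup\mathcal S_{u'}$, with the edges as bits. A member $S$ of $\mathcal S_u\cap\mathcal S_{u'}$ contains both $u$ and $u'$, so there are $O(n^{v(S)-2})$ such members of each shape, and by \eqref{eq:rooted} $\sum_{S\in\mathcal S_u\cap\mathcal S_{u'}}p^{e(S)}\le n^{-1+o(1)}$. Therefore $\sum_{S\in\mathcal S}p^{e(S)}\ge2\mu-o(1)$.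

It remains to bound $\Delta$, the sum of $p^{e(S\cup S')}$ over pairs $S\ne S'$ in $\mathcal S$ that share an edge. For such a pair let $O=V(S)\cap V(S')$ and let $j\ge1$ be the number of common edges. Then $|O|\ge2$, $j\le m(|O|-1)$ by \eqref{eq:density}, and $p^{e(S\cup S')}=p^{e(S)+e(S')-j}$ with $p^{-j}=n^{j/m+o(1)}$. We group the pairs by the shapes of $S$ and $S'$ and by $|O|$ and $j$; there are $O(1)$ groups.

Suppose first that $S,S'\in\mathcal S_u$ (the case $S,S'\in\mathcal S_{u'}$ is the same with $u'$ for $u$), with $u$ in the roles $x$ and $x'$. Then $u\in O$, a group has $O(n^{v(S)+v(S')-|O|-1})$ pairs, and by \eqref{eq:rooted} it contributes at most $n^{-(|O|-1-j/m)+o(1)}$. We claim that $j<m(|O|-1)$. Otherwise $O$ spans at least $m(|O|-1)$ edges of $S$, so its preimage in $M(x)$ is a tight set containing $x$, and \eqref{eq:minimal} gives $O=V(S)$; in the same way $O=V(S')$. Then $j=m(|O|-1)=e(S)=e(S')$, so $S=S'$, which is excluded. By \eqref{eq:gap} the group contributes at most $n^{-\delta+o(1)}$.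

Suppose next that $S\in\mathcal S_u$ and $S'\in\mathcal S_{u'}$. The set $V(S)\cup V(S')$ has $v(S)+v(S')-|O|$ elements, two of which are the fixed vertices $u$ and $u'$, whether or not they lie in $O$. So a group has $O(n^{v(S)+v(S')-|O|-2})$ pairs and contributes at most $n^{-|O|+j/m+o(1)}\le n^{-1+o(1)}$.

Thus $\Delta=o(1)$, and Janson's inequality and \eqref{eq:Du} give
\[
\mathbb P(D_u\cap D_{u'})\le e^{-2\mu+o(1)}\le(1+o(1))\,\mathbb P(D_u)\mathbb P(D_{u'}),
\]
uniformly in $u\ne u'$ by symmetry. Hence $\mathbb E[Y^2]\le\mathbb EY+(1+o(1))(\mathbb EY)^2$, so $\operatorname{Var}Y=o((\mathbb EY)^2)$, and $Y>0$ whp by Chebyshev's inequality.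
\end{proof}

\section{The spread lemma}\label{sec:spread}

A random subset $F$ of a finite set $\mathcal X$ is \emph{$q$-spread} if $\mathbb P(S\subseteq F)\le q^{|S|}$ for all nonempty $S\subseteq\mathcal X$. Its \emph{support} is the family of sets that $F$ equals with positive probability. Spreadness says that $F$ is no more concentrated on any set $S$ than a $q$-random set is. The next lemma says that a random set slightly denser than $q$ then contains a member of the support. Its proof follows Frankston, Kahn, Narayanan and Park.

\begin{lemma}\label{lem:spread}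
There is a sequence $\varepsilon_n\to0$ such that the following holds for large $n$. Let $F$ be a $q$-spread random subset of a finite set $\mathcal X$ with $|F|=k$ always, where $1\le k\le n$, and suppose $\lambda=20q\log n\le1$. Then a $\lambda$-random subset $W$ of $\mathcal X$ contains a member of the support $\mathcal F$ of $F$ with probability at least $1-\varepsilon_n$.
\end{lemma}

\begin{proof}
We reveal $W$ in about $\log_2k$ rounds. After each round, every surviving $E\in\mathcal F$ carries a \emph{fragment}: a subset of $E$ whose addition to the revealed set would complete some member of $\mathcal F$, not necessarily $E$. We show that each round is likely to halve the bound on the size of the fragment of $F$.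

Let $t=\lfloor\log_2k\rfloor+1$ and $h=\lceil\sqrt{\log n}\,\rceil\ge8$. Put $L_r=8$ for $1\le r\le t-h$ and $L_r=h$ for the other $r\le t$; the last rounds get a larger density because their fragments are small and the failure probability must still tend to $0$. Then $\sum_rL_r\le8t+h^2\le20\log n$ for large $n$. Let $W_1,\dots,W_t$ be independent random sets, independent of $F$, with $W_r$ being $L_rq$-random. Their union is $\rho$-random for some $\rho\le\lambda$, so it suffices to prove the lemma for $W_1\cup\dots\cup W_t$.

Let $k_r=k2^{-r}$, $\mathcal F_0=\mathcal F$ and $\chi_0(E)=E$. Given $\mathcal F_{r-1}$ and $\chi_{r-1}$, for $E\in\mathcal F_{r-1}$ let $\chi_r(E)$ be a set of minimum size (ties broken by a fixed rule) among the sets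
\begin{equation}\label{eq:candidates}
\chi_{r-1}(E')\setminus W_r,\qquad E'\in\mathcal F_{r-1},\quad \chi_{r-1}(E')\subseteq W_r\cup\chi_{r-1}(E);
\end{equation}
the choice $E'=E$ is allowed. Let $\mathcal F_r=\{E\in\mathcal F_{r-1}:|\chi_r(E)|\le k_r\}$. By induction on $r$, we have $\chi_r(E)\subseteq\chi_{r-1}(E)\subseteq E$, and $\chi_r(E)\cup W_1\cup\dots\cup W_r$ contains a member of $\mathcal F$, because it contains $\chi_{r-1}(E')\cup W_1\cup\dots\cup W_{r-1}$ for the minimizing $E'$. Since $k_t<1$, the members of $\mathcal F_t$ have empty fragments. So it suffices to bound $\mathbb P(F\notin\mathcal F_t)$.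

Fix $r$ and the sets $W_1,\dots,W_{r-1}$, which determine $\mathcal F_{r-1}$ and $\chi_{r-1}$, and fix an integer $j>k_r$. For every set $Z\subseteq\mathcal X$ that contains some $\chi_{r-1}(E')$ with $E'\in\mathcal F_{r-1}$, fix one such set and call it $\xi(Z)$; it depends on $Z$ only, and $|\xi(Z)|\le k_{r-1}=2k_r<2j$. Suppose now that $W_r=W'$, $E\in\mathcal F_{r-1}$ and $\chi=\chi_r(E)$ has size $j$. Let $Z=W'\cup\chi$, a disjoint union. Then $Z$ contains $\chi_{r-1}(E')$ for the minimizing $E'$, so $\xi(Z)$ is defined. As $\xi(Z)\subseteq Z\subseteq W'\cup\chi_{r-1}(E)$, the set $\xi(Z)\setminus W'$ is one of the candidates \eqref{eq:candidates}, so it has at least $j$ elements; it is also contained in $Z\setminus W'=\chi$. Hence $\chi=\xi(Z)\setminus W'$, and $\chi\subseteq\xi(Z)\cap E$. This is the point of taking a minimum: given $Z$, the fragment is a subset of the small set $\xi(Z)$. The pair $(Z,\chi)$ determines $W'=Z\setminus\chi$, and $\mathbb P(W_r=W')\le\mathbb P(W_r=Z)(L_rq)^{-j}$. Since $F$ is independent of the $W_i$ and $q$-spread,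
\begin{align*}
\mathbb P\big(F\in\mathcal F_{r-1},\,|\chi_r(F)|=j\big)&\le\sum_Z\mathbb P(W_r=Z)\sum_{\chi\subseteq\xi(Z),\,|\chi|=j}(L_rq)^{-j}\,\mathbb P(\chi\subseteq F)\\
&\le2^{2j}L_r^{-j}=(4/L_r)^j .
\end{align*}
Since $4/L_r\le\frac12$, summing over $j>k_r$ gives $\mathbb P(F\in\mathcal F_{r-1}\setminus\mathcal F_r)\le2(4/L_r)^{\lfloor k_r\rfloor+1}$. Write $r=t-i$ with $i\ge0$. From $k\ge2^{t-1}$ we get $k_{t-i}\ge2^{i-1}$, hence $\lfloor k_{t-i}\rfloor\ge i$. Therefore
\[
\mathbb P(F\notin\mathcal F_t)\le\sum_{i\ge0}2(4/h)^{i+1}+\sum_{i\ge h}2\cdot2^{-(i+1)}\le\frac{16}h+2^{1-h}=:\varepsilon_n .\qedhere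
\]
\end{proof}

\begin{example}\label{ex:K2}
If $v=2$, then $H=K_2$, $p^*=(\log n)/n$, and Theorem~\ref{thm:balanced}(i) is contained in the classical Erd\H{o}s--R\'enyi theorem on perfect matchings. It also follows from Lemma~\ref{lem:spread}. Let $F$ be a uniformly random perfect matching of the complete graph on $n=2k$ vertices. It contains a given matching with $t$ edges with probability $\prod_{i<t}(2k-2i-1)^{-1}\le1/(k)_t\le(2e/n)^t$ by \eqref{eq:falling}. So $F$ is $(2e/n)$-spread, and $G(n,p)$ with $p=40e(\log n)/n$ has a perfect matching whp.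
\end{example}

\section{The plan for the upper bound}\label{sec:plan}

\subsection{Setting}

By Example~\ref{ex:K2} we may assume $v\ge3$. Fix $x_0\in V(H)$ with $s(x_0,H)=s$. By \eqref{eq:sx},
\begin{equation}\label{eq:x0}
e(H[X])\ge s\qquad\text{for every tight set }X\ni x_0 .
\end{equation}
Let $J=H-x_0$, let $N$ be the set of neighbors of $x_0$ in $H$, and let $g=|N|$. For $A\subseteq V(J)$ write $e(A)=e(J[A])$. Let $K\ge1$ be a constant and put
\[
p=K(\log n)^{1/s}n^{-1/m},\qquad\Lambda=K^s\log n,\qquad\text{so that }p=\Lambda^{1/s}n^{-1/m}.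
\]
The constants $C_1,\dots,C_4$ below depend only on $H$. Then $K$ is chosen large in terms of them, in \eqref{eq:K}, and finally $n$ is large in terms of $K$.

We expose the random graph in two parts. Let $G_1=G(n,p)$ and let $\Gamma$ be the set of embeddings $b$ of $J$ in $G_1$. Let $d=8e(H)=8/\delta$. For $u\in[n]$ and $1\le\kappa\le d$ let $\mathcal N_\kappa(u)$ be a $p$-random subset of $[n]-u$, these sets being independent of each other and of $G_1$. Let $G_2$ be the graph in which $uw$ is an edge if $w\in\mathcal N_\kappa(u)$ or $u\in\mathcal N_\kappa(w)$ for some $\kappa$. The edges of $G_1\cup G_2$ appear independently, each with the same probability, which is at most $(2d+1)p$. So Theorem~\ref{thm:balanced}(i), with $K'=(2d+1)K$, follows from the next statement.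

\begin{proposition}\label{prop:upper}
If $K$ is large enough in terms of $H$, then whp $G_1\cup G_2$ has an $H$-factor.
\end{proposition}

For $A\subseteq V(J)$ let
\[
\Phi(A)=n^{|A|}p^{e(A)},\qquad\Phi_J=\Phi(V(J)),\qquad\Psi_J=\Phi_Jp^g .
\]
Up to a factor $1+o(1)$, $\Phi(A)$ is the expected number of embeddings of $J[A]$ in $G_1$, and $\Psi_J$ is the expected number of $b\in\Gamma$ with $b(N)\subseteq\mathcal N_1(u)$. We have $\Phi(\emptyset)=1$, and \eqref{eq:density} gives
\begin{equation}\label{eq:Phi}
\Phi(A)=n^{|A|-e(A)/m}\Lambda^{e(A)/s}\ge n\Lambda^{e(A)/s}\ge n\qquad(A\ne\emptyset).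
\end{equation}

\subsection{Three steps}

Lemma~\ref{lem:spread} costs a factor $\log n$ in the density of the random set. Applied with edges as elements, it costs $\log n$ in $p$, and we can afford only $(\log n)^{1/s}$. We therefore apply it to larger objects, for which a factor $(\log n)^{1/s}$ in $p$ turns into a factor $\log n$ in the density. The elements of the ground set are pairs $(u,b)$ with $u\in[n]$ and $b\in\Gamma$ avoiding $u$. Such a pair yields a copy of $H$ in $G_1\cup G_2$, with $x_0\mapsto u$, as soon as $b(N)\subseteq\mathcal N_\kappa(u)$ for some $\kappa$.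

\emph{Step 1} (Section~\ref{sec:factor}). Given $G_1$, we construct a random set $F$ of $n/v$ pairs $(u,b_u)$ whose vertex sets partition $[n]$, and which is $q$-spread with $q=O(1/\Phi_J)$.

\emph{Step 2.} By Lemma~\ref{lem:spread}, a $\lambda$-random set $W$ of pairs with $\lambda=20q\log n$ contains such a partition whp. In $W$, each vertex $u$ is paired with a $\lambda$-random set $S_u$ of $O(\log n)$ embeddings.

\emph{Step 3} (Section~\ref{sec:coupling}). We couple $S_u$ with the sets $\mathcal N_\kappa(u)$ so that, whp, for all $u$ and all $b\in S_u$ the set $b(N)$ lies in some $\mathcal N_\kappa(u)$.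

A single $b$ has $b(N)\subseteq\mathcal N_1(u)$ with probability $p^g$, and $\lambda/p^g=O(\log n/\Psi_J)$. We will see that \eqref{eq:x0} gives $\Psi_J\ge\Lambda=K^s\log n$, so the marginal probabilities leave room in Step 3. The difficulty is that for a fixed $u$ the events $b(N)\subseteq\mathcal N_1(u)$ are dependent when the sets $b(N)$ overlap, while $S_u$ must be exactly $\lambda$-random.

We build $S_u$ by sequential tests. Go through the embeddings $b$ one at a time. Let $\theta$ be the conditional probability, given all earlier answers, that $b(N)\subseteq\mathcal N_1(u)$. Toss a coin with success probability $\lambda/\theta$, and accept $b$ if the coin succeeds and $b(N)\subseteq\mathcal N_1(u)$; reveal only whether $b$ is accepted. Then $b$ is accepted with conditional probability exactly $\lambda$. This needs $\theta\ge\lambda$, and we aim to keep $\theta\ge p^g/2$, so that every coin has success probability at most $a=2\lambda p^{-g}=O(\log n/\Psi_J)$. Let $R$ be the union of the sets $b'(N)$ over accepted $b'$, so $|R|=O(\log n)$ with a constant independent of $K$. Acceptances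 tell us that $R\subseteq\mathcal N_1(u)$. Rejections push $\theta$ down, and Harris' inequality will give $\theta\ge p^g(1-Q)$, where $Q$ is the sum of the \emph{weights} $a\,p^{|b'(N)\setminus(b(N)\cup R)|}$ over those $b'$ for which $b'(N)$ meets $b(N)$ outside $R$. The task is to show $Q\le\frac12$.

\subsection{The triangle and the path}\label{sec:examples}

Let $H=K_3$. Then $m=3/2$, $s=3$, $J$ is an edge, $N=V(J)$, $\Phi_J=n^2p$ and $\Psi_J=n^2p^3=\Lambda$, so $a=O(K^{-3})$. The elements of $\Gamma$ are the ordered edges of $G_1$. Let $b$ be the edge being tested, with ends $w_1,w_2$. The edges $b'$ that count in $Q$ contain one of $w_1,w_2$ that is not in $R$, and they are of three kinds.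
\begin{enumerate}
\item[($\alpha$)] $b'$ has ends $w_1,w_2$. There are two of these, of weight $a$ each.
\item[($\beta$)] The other end of $b'$ is outside $\{w_1,w_2\}\cup R$. If $w_1$ and $w_2$ have degree $O(np)$ in $G_1$, there are $O(np)$ of these, of weight $ap$, in total $O(anp^2)=n^{-1/3+o(1)}$.
\item[($\gamma$)] The other end of $b'$ is in $R\setminus\{w_1,w_2\}$. These have weight $a$ each, and there could be of order $\log n$ of them, which is too much.
\end{enumerate}
So we refuse to test $b$ when $G_1$ has an edge from $R$ to an end of $b$; call such a $b$ linked to $R$. For unlinked $b$ we get $Q\le2a+o(1)$. Linked edges are rare: if all degrees are at most $n^{1+o(1)}p$, there are at most $|R|(np)^2n^{o(1)}$ of them, a fraction $n^{-2/3+o(1)}$ of $\Gamma$. But $S_u$ has to be $\lambda$-random, so we can only bound the probability that it contains a linked edge by $n^{-2/3+o(1)}$, and this is too weak for a union bound over $n$ vertices $u$. This is why there are $d$ sets $\mathcal N_\kappa(u)$, each with its own set $R_\kappa$. An edge linked to $R_1$ is tested against $\mathcal N_2(u)$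 instead, and so on. The process fails only if $d$ rare events occur.

Now let $H$ be the path with three vertices and $x_0$ its center. Then $m=s=1$, $p=\Lambda/n$, $J$ consists of two isolated vertices, $N=V(J)$, and $\Gamma$ is the set of all ordered pairs of vertices. Kind ($\gamma$) cannot be avoided, since every pair with one vertex in $R$ and one in $b(N)$ belongs to $\Gamma$. But now $\Psi_J=n^2p^2=\Lambda^2$, so $a=O(\log n/\Lambda^2)$, and the $O(\log n)$ pairs of kind ($\gamma$) have total weight $O((\log n)^2/\Lambda^2)=O(K^{-2})$. The $O(n)$ pairs of kind ($\beta$) have total weight $O(nap)=O(\log n/\Lambda)=O(K^{-1})$, and kind ($\alpha$) gives $2a=o(1)$.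

The difference is that $x_0$ lies in one minimal tight set in the triangle and in two edge-disjoint ones in the path, and each of them contributes a factor $\Lambda$. In general both phenomena occur. When $b'(N)$ is split between $R$ and $b(N)$ along tight sets, each additional part costs a factor $O(\log n)$ of choices and is paid for by a factor $\Lambda$; when it is split in any other way, the configuration is polynomially rare. Section~\ref{sec:closed} develops the structure of tight sets through $x_0$, and Section~\ref{sec:counting} the counts in $G_1$.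

\section{Closed sets}\label{sec:closed}

\begin{lemma}\label{lem:intersection}
If $X,Y\subseteq V(H)$ are tight and $|X\cap Y|\ge2$, then $X\cap Y$ is tight.
\end{lemma}

\begin{proof}
For nonempty $X$ let $f(X)=m(|X|-1)-e(H[X])$, which is nonnegative by \eqref{eq:density}. Since $|X\cup Y|+|X\cap Y|=|X|+|Y|$ and $e(H[X\cup Y])+e(H[X\cap Y])\ge e(H[X])+e(H[Y])$, we have $f(X\cup Y)+f(X\cap Y)\le f(X)+f(Y)=0$. Hence $f(X\cap Y)=0$.
\end{proof}

A \emph{pair} is $(A,T)$ with $\emptyset\ne A\subseteq V(J)$ and $T\subseteq A\cap N$. Put
\[
\Psi(A,T)=\Phi(A)p^{|T|}=n^{|A|-(e(A)+|T|)/m}\,\Lambda^{(e(A)+|T|)/s}.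
\]
This is, up to a factor $1+o(1)$, the expected number of embeddings of $J[A]$ in $G_1$ that map $T$ into $\mathcal N_1(u)$, and $\Psi_J=\Psi(V(J),N)$. The pair is \emph{closed} if $e(A)+|T|=m|A|$, that is, if the power of $n$ vanishes. A set $T\subseteq N$ is \emph{closed} if $(A,T)$ is a closed pair for some $A$.

\begin{lemma}\label{lem:pairs}
A pair $(A,T)$ is closed if and only if $T=A\cap N$ and $A+x_0$ is tight, and then $T\ne\emptyset$. Moreover,
\begin{equation}\label{eq:Psi}
\Psi(A,T)\ge n^\delta\ \text{ if $(A,T)$ is not closed},\qquad\Psi(A,T)=\Lambda^{e(H[A+x_0])/s}\ \text{ if it is closed}.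
\end{equation}
In particular $\Psi(A,T)\ge1$ for all pairs, and $\Psi(A,T)=n^{o(1)}$ for closed pairs.
\end{lemma}

\begin{proof}
By \eqref{eq:density}, $e(A)+|T|\le e(A)+|A\cap N|=e(H[A+x_0])\le m|A|$, and the pair is closed exactly when both inequalities are equalities. In that case $T\ne\emptyset$ because $e(A)\le m(|A|-1)<m|A|$. If the pair is not closed, the exponent of $n$ in $\Psi(A,T)$ is positive, hence at least $\delta$ by \eqref{eq:gap}.
\end{proof}

Let $M_1,\dots,M_r$ be the inclusion-minimal tight sets containing $x_0$, and let $N_i=N\cap M_i$. For a closed set $T$ let $I(T)=\{i:N_i\cap T\ne\emptyset\}$.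

\begin{lemma}\label{lem:closed}
\begin{enumerate}
\item[(a)] The sets $N_1,\dots,N_r$ are nonempty and pairwise disjoint; in particular $r\le g$.
\item[(b)] If $T$ is closed, then $I(T)\ne\emptyset$ and $N_i\subseteq T$ for all $i\in I(T)$. If $(A,T)$ is a closed pair, then $\Psi(A,T)\ge\Lambda^{|I(T)|}$.
\item[(c)] If $(A,T)$ is a closed pair and $T_1\subseteq T$ is closed, then $(A',T_1)$ is a closed pair for some $A'\subseteq A$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $X\ni x_0$ is tight and meets $M_i-x_0$, then $X\cap M_i$ is a tight set containing $x_0$ by Lemma~\ref{lem:intersection}, so $M_i\subseteq X$ by minimality. Call this fact $(*)$.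

(a) By $(*)$, $M_i\cap M_j=\{x_0\}$ for $i\ne j$, so the $N_i$ are disjoint. They are nonempty by Lemma~\ref{lem:pairs}, since $(M_i-x_0,N_i)$ is a closed pair.

(b) Let $(A,T)$ be a closed pair, so $A+x_0$ is tight and $T=A\cap N$. If $i\in I(T)$, then $M_i\subseteq A+x_0$ by $(*)$, and so $N_i\subseteq A\cap N=T$. The tight set $A+x_0$ contains some $M_i$, and then $\emptyset\ne N_i\subseteq T$, so $I(T)\ne\emptyset$. The graphs $H[M_i]$ with $i\in I(T)$ are subgraphs of $H[A+x_0]$, edge-disjoint because they pairwise share only $x_0$, and each has at least $s$ edges by \eqref{eq:x0}. So $e(H[A+x_0])\ge s|I(T)|$, and \eqref{eq:Psi} applies.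

(c) Let $(A'',T_1)$ be a closed pair and $A'=A\cap A''$. The tight sets $A+x_0$ and $A''+x_0$ both contain $T_1+x_0$, which has at least two elements, so $A'+x_0$ is tight. Also $A'\cap N=T\cap T_1=T_1$.
\end{proof}

Part (b) is the only place where the choice of $x_0$ is used. For a vertex $x_0$ with $s(x_0,H)<s$, the set $M_i$ of smallest size would give $\Psi(M_i-x_0,N_i)=\Lambda^{s(x_0,H)/s}=o(\log n)$.

For $\emptyset\ne T\subseteq N$ let
\[
\Phi_{\min}(T)=\min_{T\subseteq A\subseteq V(J)}\Phi(A),\qquad\Psi_{\min}(T)=\Phi_{\min}(T)\,p^{|T|}=\min_{T\subseteq A\subseteq V(J)}\Psi(A,T).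
\]
Since $n^\delta\ge\Lambda^g$ for large $n$, Lemmas~\ref{lem:pairs} and~\ref{lem:closed} give
\begin{equation}\label{eq:Psimin}
\Psi_{\min}(T)\ge n^\delta\ \text{ if $T$ is not closed},\quad\Psi_{\min}(T)\ge\Lambda^{|I(T)|}\ \text{ if $T$ is closed},\quad\Psi_J\ge\Lambda .
\end{equation}

An \emph{open split} is a triple $(A,T_0,T_1)$ where $T_0,T_1$ are disjoint nonempty sets, $(A,T_0\cup T_1)$ is a closed pair, and $T_0$ and $T_1$ are not both closed.

\begin{example}\label{ex:closed}
For the triangle the only closed set is $N$, and splitting it into its two points is an open split. For the path of Section~\ref{sec:examples} every nonempty subset of $N$ is closed, and there is no open split. For the bowtie with $x_0$ the center, $J$ consists of two disjoint edges with vertex sets $N_1$ and $N_2$. The closed pairs are $(N_1,N_1)$, $(N_2,N_2)$, $(N,N)$, with $\Psi$ equal to $\Lambda$, $\Lambda$, $\Lambda^2$, and a partition of a closed set into two nonempty parts gives an open split unless the parts are $N_1$ and $N_2$.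
\end{example}

\section{Counting in $G_1$}\label{sec:counting}

We need two kinds of counts. The number of linked embeddings must be bounded for \emph{all} small sets $R$, since $R$ is chosen adaptively; there we gain a power of $n$ and can afford to lose $n^\varepsilon$. The bound on $Q$ for closed sets tolerates only a constant loss, which we obtain by a second-moment argument for \emph{most} embeddings, discarding the others.

\subsection{Moments}

For a fixed graph $X$ and $Z\subseteq V(X)$ put $\Phi_X(Z)=n^{|Z|}p^{e(X[Z])}$, and write $|X|$ for $|V(X)|$ and $\Phi_X$ for $\Phi_X(V(X))$.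

\begin{lemma}[Extensions]\label{lem:ext}
Let $X$ be a fixed graph, $T\subseteq V(X)$ and $\varepsilon>0$. Whp, for every injection $\tau:T\to[n]$ the number of embeddings of $X$ in $G_1$ that extend $\tau$ is at most $n^\varepsilon\mathrm{M}$, where $\mathrm{M}=\max_{T\subseteq Z\subseteq V(X)}\Phi_X/\Phi_X(Z)$.
\end{lemma}

\begin{proof}
Fix $\tau$, let $\nu$ be the number of embeddings extending it, and let $k>(|T|+1)/\varepsilon$ be an integer. Then $\mathbb E[\nu^k]$ is the sum, over $k$-tuples $(\varphi_1,\dots,\varphi_k)$ of injections extending $\tau$, of the probability that all are embeddings. Given $\varphi_1,\dots,\varphi_{i-1}$, let $Z\supseteq T$ be the preimage under $\varphi_i$ of $\tau(T)\cup\bigcup_{j<i}\varphi_j(V(X))$. An edge of $X$ not inside $Z$ is mapped to a pair with an end outside the earlier images, so this pair is not an edge of an earlier image. Hence, given that the earlier maps are embeddings, $\varphi_i$ is an embedding with probability at most $p^{e(X)-e(X[Z])}$. At most $(k|X|)^{|X|}n^{|X|-|Z|}$ maps $\varphi_i$ have a given $Z$. Summing over $Z$ gives $\mathbb E[\nu^k]\le(C\mathrm{M})^k$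 with $C=(2k|X|)^{|X|}$, and Markov's inequality gives $\mathbb P(\nu>n^\varepsilon\mathrm{M})\le C^kn^{-\varepsilon k}\le C^kn^{-|T|-1}$. A union bound over at most $n^{|T|}$ maps $\tau$ finishes the proof.
\end{proof}

\begin{lemma}[Pairs sharing an edge]\label{lem:var}
Let $X$ be a fixed graph and let $\Sigma_X$ be the sum, over ordered pairs $(\varphi,\varphi')$ of injections $V(X)\to[n]$ whose image graphs share an edge, of the probability that both are embeddings in $G_1$. Then
\[
\Sigma_X\le|X|^{|X|}\sum_{Z:\,e(X[Z])\ge1}\frac{\Phi_X^2}{\Phi_X(Z)} .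
\]
The number $\nu_X$ of embeddings of $X$ in $G_1$ satisfies $\mathbb E\nu_X\le\Phi_X$ and $\operatorname{Var}\nu_X\le\Sigma_X$.
\end{lemma}

\begin{proof}
For a pair sharing an edge let $Z=\varphi^{-1}(\varphi'(V(X)))$. The common edges are images under $\varphi$ of edges of $X[Z]$, so $e(X[Z])\ge1$ and both maps are embeddings with probability at most $p^{2e(X)-e(X[Z])}$. At most $n^{|X|}\cdot|X|^{|Z|}n^{|X|-|Z|}$ pairs have a given $Z$: choose $\varphi'$, then $\varphi$ on $Z$, then $\varphi$ elsewhere. For the variance, pairs that share no edge have covariance $0$.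
\end{proof}

For $X=J$, \eqref{eq:Phi} gives $\operatorname{Var}|\Gamma|=O(\Phi_J^2/n)$, so by Chebyshev's inequality
\begin{equation}\label{eq:Gamma}
|\Gamma|\le2\Phi_J\qquad\text{whp.}
\end{equation}

\subsection{Overlaps}

Both counts below concern pairs $(\beta,b)$, where $\beta$ is an embedding of $J[A]$ for a fixed $A\subseteq V(J)$ and $b\in\Gamma$. The \emph{type} of $(\beta,b)$ is the pair $(B,\eta)$, where $B=\beta^{-1}(b(V(J)))\subseteq A$ and $\eta=b^{-1}\circ\beta|_B$ is an injection $B\to V(J)$. Each vertex of $A$ is either outside $B$ or has one of $v-1$ images, so there are at most $c_v=v^{v-1}$ types. For a given type let $X$ be the graph obtained from disjoint copies of $J[A]$ and $J$ by identifying each $y\in B$ with $\eta(y)$ and merging double edges, and let $j_1:A\to V(X)$ and $j_2:V(J)\to V(X)$ be the natural maps. Pairs $(\beta,b)$ of this type correspond bijectively to embeddings $\psi$ of $X$, through $\beta=\psi\circ j_1$ and $b=\psi\circ j_2$.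

Let $O=j_1(B)$ be the set of common vertices. For $O'\subseteq O$ let $e^\cap(O')$ be the number of edges inside $O'$ that belong to both $j_1(J[A])$ and $j_2(J)$, and let $\Phi^\cap(O')=n^{|O'|}p^{e^\cap(O')}$. For $Z\subseteq V(X)$ let $Z_1=j_1^{-1}(Z)$ and $Z_2=j_2^{-1}(Z)$.

\begin{lemma}\label{lem:overlap}
With $\omega=\Phi^\cap(O)$, we have $\Phi_X=\Phi(A)\Phi_J/\omega$ and $\omega\ge\Phi(B)$. For every $Z\subseteq V(X)$,
\begin{equation}\label{eq:overlap1}
\omega\,\Phi_X(Z)\ge\Phi(B\cup Z_1)\,\Phi(Z_2),
\end{equation}
and if $Z_2=\emptyset$, then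
\begin{equation}\label{eq:overlap2}
\omega\,\Phi_X(Z)\ge\Phi(B)\,\Phi(Z_1).
\end{equation}
\end{lemma}

\begin{proof}
Let $Z_0=Z\cap O$. By inclusion--exclusion, $|Z|=|Z_1|+|Z_2|-|Z_0|$ and $e(X[Z])=e(Z_1)+e(Z_2)-e^\cap(Z_0)$, so $\Phi_X(Z)=\Phi(Z_1)\Phi(Z_2)/\Phi^\cap(Z_0)$. The case $Z=V(X)$ is the formula for $\Phi_X$. We have $j_1^{-1}(Z_0)=B\cap Z_1$, and a common edge inside $O$ but not inside $Z_0$ is the image of an edge of $J[B]$ not inside $B\cap Z_1$. Thus $e^\cap(O)-e^\cap(Z_0)\le e(B)-e(B\cap Z_1)$, and since $p\le1$,
\[
\frac{\omega}{\Phi^\cap(Z_0)}\ge\frac{\Phi(B)}{\Phi(B\cap Z_1)},\qquad\text{so}\qquad\omega\,\Phi_X(Z)\ge\frac{\Phi(B)\Phi(Z_1)}{\Phi(B\cap Z_1)}\,\Phi(Z_2).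
\]
Taking $Z=\emptyset$ gives $\omega\ge\Phi(B)$. If $Z_2=\emptyset$, then $Z_0=\emptyset$ and $B\cap Z_1=\emptyset$, which gives \eqref{eq:overlap2}. In general $e(B\cup Z_1)+e(B\cap Z_1)\ge e(B)+e(Z_1)$, so $\Phi(B)\Phi(Z_1)\ge\Phi(B\cup Z_1)\Phi(B\cap Z_1)$, which gives \eqref{eq:overlap1}.
\end{proof}

\subsection{Linked embeddings are rare}

\begin{definition}\label{def:linked}
Let $R\subseteq[n]$. An embedding $b\in\Gamma$ is \emph{linked to $R$} if there are an open split $(A,T_0,T_1)$ and an embedding $\beta$ of $J[A]$ in $G_1$ with $\beta(T_0)\subseteq b(N)$ and $\beta(T_1)\subseteq R$.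
\end{definition}

No $b$ is linked to $\emptyset$, since $T_1\ne\emptyset$. For the triangle this is the notion of Section~\ref{sec:examples}.

\begin{lemma}\label{lem:linked}
Whp the following holds for every open split $(A,T_0,T_1)$ and every injection $\tau:T_1\to[n]$: the number of $b\in\Gamma$ for which there is an embedding $\beta$ of $J[A]$ in $G_1$ with $\beta|_{T_1}=\tau$ and $\beta(T_0)\subseteq b(N)$ is at most $n^{-\delta/2}\Phi_J$.
\end{lemma}

\begin{proof}
Fix an open split and let $T=T_0\cup T_1$. We count pairs $(\beta,b)$ of a fixed type $(B,\eta)$; the condition $\beta(T_0)\subseteq b(N)$ forces $T_0\subseteq B$. These pairs are embeddings of $X$ with prescribed values on $j_1(T_1)$. By Lemma~\ref{lem:ext} with $\varepsilon=\delta/4$ and Lemma~\ref{lem:overlap}, whp for all $\tau$ their number is at most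
\[
n^{\delta/4}\,\Phi_J\max_Z\frac{\Phi(A)}{\omega\,\Phi_X(Z)},
\]
the maximum over $Z$ with $Z_1\supseteq T_1$.

If $Z_2\ne\emptyset$, then $B\cup Z_1\supseteq T$, and \eqref{eq:overlap1}, \eqref{eq:Phi} and $\Psi\ge1$ give
\[
\omega\,\Phi_X(Z)\ge n\,\Phi(B\cup Z_1)=n\,\Psi(B\cup Z_1,T)\,p^{-|T|}\ge n\,p^{-|T|}.
\]
If $Z_2=\emptyset$, then \eqref{eq:overlap2} gives
\[
\omega\,\Phi_X(Z)\ge\Phi(B)\Phi(Z_1)=\Psi(B,T_0)\Psi(Z_1,T_1)\,p^{-|T|}\ge n^\delta p^{-|T|},
\]
because one of $T_0,T_1$ is not closed, so one of the two factors is at least $n^\delta$ by \eqref{eq:Psi} and the other is at least $1$. This is where the split has to be open. In both cases the ratio is at most $\Phi(A)p^{|T|}n^{-\delta}=\Psi(A,T)n^{-\delta}=n^{-\delta+o(1)}$, as $(A,T)$ is closed. Summing over at most $c_v$ types gives at most $n^{-3\delta/4+o(1)}\Phi_J\le n^{-\delta/2}\Phi_J$ pairs. There are $O(1)$ open splits and types.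
\end{proof}

\subsection{Typical embeddings}

For $\emptyset\ne T\subseteq N$ and $b\in\Gamma$ let $\deg_T(b)$ be the number of $b'\in\Gamma$ with $b'|_T=b|_T$. Given that $b$ is present, the expected number of $b'$ that agree with $b$ on a set $A\supseteq T$ and avoid it elsewhere is about $\Phi_J/\Phi(A)$, so $\Phi_J/\Phi_{\min}(T)$ is the natural scale for $\deg_T(b)$. Put
\[
C_1=4(4v)^{v-1},\qquad C_2=2^{g+4}v^2c_vC_1 .
\]
Call $b\in\Gamma$ \emph{typical} if $\deg_T(b)\le C_2\Phi_J/\Phi_{\min}(T)$ for all $\emptyset\ne T\subseteq N$, and let $\Gamma^*$ be the set of typical embeddings. For the triangle, $\Phi_{\min}(T)=n$ when $|T|=1$, and the condition bounds the degrees of the ends of $b$ by $C_2np$.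

\begin{lemma}\label{lem:typical}
Whp $|\Gamma\setminus\Gamma^*|\le2^{g+1}c_v\Phi_J/C_2=\Phi_J/(8v^2C_1)$.
\end{lemma}

\begin{proof}
Fix $T$ and let $\mathrm{D}=\Phi_J^2/\Phi_{\min}(T)$. The sum $\sum_{b\in\Gamma}\deg_T(b)$ counts pairs $(b',b)$ that agree on $T$. Take $A=V(J)$ and $\beta=b'$; the types that occur have $B\supseteq T$ and $\eta$ equal to the identity on $T$. Fix one. By Lemma~\ref{lem:overlap}, $\omega\ge\Phi(B)\ge\Phi_{\min}(T)$, so $\mathbb E\nu_X\le\Phi_J^2/\omega\le\mathrm{D}$.

Let $\emptyset\ne Z\subseteq V(X)$. Exchanging the roles of $b$ and $b'$ replaces the type by $(\eta(B),\eta^{-1})$, which again contains $T$, keeps $X$ and $\omega$, and swaps $Z_1$ and $Z_2$; so we may assume $Z_2\ne\emptyset$. By \eqref{eq:overlap1} and \eqref{eq:Phi},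
\[
\omega^2\Phi_X(Z)\ge\omega\,\Phi(B\cup Z_1)\Phi(Z_2)\ge\Phi_{\min}(T)^2\,n,
\]
so $\Phi_X^2/\Phi_X(Z)=\Phi_J^4/(\omega^2\Phi_X(Z))\le\mathrm{D}^2/n$. Lemma~\ref{lem:var} gives $\operatorname{Var}\nu_X=O(\mathrm{D}^2/n)$, and by Chebyshev's inequality $\nu_X\le2\mathrm{D}$ whp. Hence whp $\sum_b\deg_T(b)\le2c_v\mathrm{D}$, and at most $2c_v\Phi_J/C_2$ embeddings $b$ violate the condition for $T$. Sum over the fewer than $2^g$ sets $T$.
\end{proof}

\section{A spread random partition}\label{sec:factor}

We want $n/v$ disjoint typical copies of $J$, chosen so that no given collection of copies is likely to be used. A greedy packing is easy to find but its distribution is hard to control. The remedy is to thin $\Gamma$ at random first: whatever the packing rule, $t$ given embeddings can be used only if all survive the thinning. The thinned family should be as sparse as greedy packing permits, and about $C_1n$ survivors are what a union bound over $2^n$ vertex sets requires.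

Let $\pi=C_1n/\Phi_J$. For large $n$ we have $\pi\le1$: if $e(J)\ge1$, then $\Phi_J\ge n\Lambda^{1/s}$ by \eqref{eq:Phi}, and if $e(J)=0$, then $\Phi_J=n^{v-1}\ge n^2$. (Here $v\ge3$ is used; for $H=K_2$ we would have $\Phi_J=n$.) Give each injection $V(J)\to[n]$ an independent coin with success probability $\pi$, and let $\mathcal B$ be the set of $b\in\Gamma$ whose coin succeeds.

\begin{lemma}\label{lem:everywhere}
Whp, over $G_1$ and the coins, every $W\subseteq[n]$ with $|W|\ge n/(2v)$ contains $b(V(J))$ for some $b\in\mathcal B$.
\end{lemma}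

\begin{proof}
It suffices to treat sets $W$ of size $\lceil n/(2v)\rceil$. Fix one, and apply Janson's inequality with the edges and the coins as bits: for an injection $b:V(J)\to W$, the event $b\in\mathcal B$ says that the coin of $b$ and the edges of $b(J)$ all equal $1$. For large $n$ there are at least $(n/4v)^{v-1}$ such injections, so
\[
\mu\ge(n/4v)^{v-1}p^{e(J)}\pi=(4v)^{-(v-1)}C_1n=4n .
\]
Two distinct injections share a bit only if their images share an edge. By Lemma~\ref{lem:var} and \eqref{eq:Phi},
\[
\Delta\le\pi^2\Sigma_J=O\Big(\frac{\pi^2\Phi_J^2}{n\Lambda^{1/s}}\Big)=O\Big(\frac n{\Lambda^{1/s}}\Big)=o(n).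
\]
So $W$ fails with probability at most $e^{-3n}$, and there are at most $2^n$ sets $W$.
\end{proof}

Put $C_3=evC_1$ and $q=2C_3/\Phi_J$.

\begin{lemma}\label{lem:F}
Whp $G_1$ is such that there is a $q$-spread random set $F=\{(u,b_u):u\in U\}$ with $|F|=|U|=n/v$, all $b_u\in\Gamma^*$, and the sets $b_u(V(J))+u$, $u\in U$, forming a partition of $[n]$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be the event of Lemma~\ref{lem:everywhere}. By Markov's inequality, the probability that $G_1$ has $\mathbb P(\mathcal A^c\mid G_1)>\frac18$ is at most $8\,\mathbb P(\mathcal A^c)=o(1)$. Fix a graph $G_1$ with $\mathbb P(\mathcal A\mid G_1)\ge\frac78$ that satisfies the conclusion of Lemma~\ref{lem:typical}; from now on only the coins are random. The expected number of atypical members of $\mathcal B$ is at most $\pi\Phi_J/(8v^2C_1)=n/(8v^2)$, so it exceeds $n/(2v^2)$ with probability at most $\frac14$. Let $\mathcal G$ be the event that $\mathcal A$ holds and $\mathcal B$ has at most $n/(2v^2)$ atypical members. Then $\mathbb P(\mathcal G)\ge\frac12$.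

On $\mathcal G$, every $W$ with $|W|\ge n/v$ contains a typical member of $\mathcal B$. Indeed, delete from $W$ the at most $(v-1)n/(2v^2)<n/(2v)$ vertices that lie in atypical members of $\mathcal B$; more than $n/(2v)$ vertices remain, they contain a member of $\mathcal B$, and this member is typical. While fewer than $n/v$ disjoint copies of $J$ have been chosen, more than $n-(v-1)n/v=n/v$ vertices are uncovered. So a greedy rule produces a set $\mathcal P$ of $n/v$ members of $\mathcal B\cap\Gamma^*$ with disjoint images, determined by $\mathcal B$, and the uncovered set $U$ has size $n/v$. Condition on $\mathcal G$, take a uniformly random bijection $\sigma:U\to\mathcal P$ and put $b_u=\sigma(u)$.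

Let $S=\{(u_1,b_1),\dots,(u_t,b_t)\}$ with $t\ge1$. If $S\subseteq F$ is possible, the $u_i$ are distinct, the $b_i$ are distinct and $t\le n/v$. The event $S\subseteq F$ requires $b_1,\dots,b_t\in\mathcal B$, which has probability at most $\pi^t/\mathbb P(\mathcal G)\le2\pi^t$ given $\mathcal G$, and then $\sigma(u_i)=b_i$ for all $i$, which has probability at most $1/(n/v)_t$ given $\mathcal B$. By \eqref{eq:falling},
\[
\mathbb P(S\subseteq F)\le2\Big(\frac{C_1n}{\Phi_J}\cdot\frac{ev}n\Big)^t=2\Big(\frac{C_3}{\Phi_J}\Big)^t\le q^t .\qedhere
\]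
\end{proof}

\section{The coupling}\label{sec:coupling}

In this section $G_1$ is a fixed graph that satisfies \eqref{eq:Gamma} and the conclusions of Lemmas~\ref{lem:linked} and~\ref{lem:F}. All estimates are uniform over such $G_1$. Put $C_4=500C_3$ and
\[
\lambda=20q\log n=\frac{40C_3\log n}{\Phi_J},\qquad a=\frac{2\lambda}{p^g}=\frac{80C_3\log n}{\Psi_J},\qquad\ell_0=\lceil C_4\log n\rceil,
\]
and fix $K$ so large that
\begin{equation}\label{eq:K}
2^g\cdot80\,C_2C_3\,g^{2g}(2C_4)^g\,K^{-s}\le\tfrac14 .
\end{equation}
By \eqref{eq:Psimin}, $a\le80C_3K^{-s}\le1$. The number $\ell_0$ will bound $|S_u|$. If $|R|\le g\ell_0$, there are $O(1)$ open splits and at most $(g\ell_0)^g$ injections $T_1\to R$, so by Lemma~\ref{lem:linked}, for large $n$,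
\begin{equation}\label{eq:fewlinked}
|\{b\in\Gamma:b\text{ is linked to }R\}|\le n^{-\delta/3}\Phi_J\qquad\text{whenever }|R|\le g\ell_0 .
\end{equation}

\subsection{The weight of the rejections}

For $b\in\Gamma^*$ and $R\subseteq[n]$ let
\[
Q(b;R)=a\sum p^{|b'(N)\setminus(b(N)\cup R)|},
\]
the sum over all $b'\in\Gamma^*$ with $(b'(N)\cap b(N))\setminus R\ne\emptyset$. The set $R$ will be a union of sets $b_k(N)$ accepted one after another. It is not enough that $b$ is unlinked to $R$: this shows that a closed set $T$ splits into a closed part mapped to $b(N)$ and a closed part mapped to $R$, but the second part could still be scattered over many $b_k(N)$, with too many choices. So we require that each $b_k$ was unlinked when it was accepted, and peel the parts off one at a time.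

\begin{lemma}\label{lem:Q}
Let $\ell\le\ell_0$ and $b_1,\dots,b_\ell,b_{\ell+1}=b\in\Gamma^*$. Put $R^{(k)}=\bigcup_{i\le k}b_i(N)$, and suppose that $b_k$ is not linked to $R^{(k-1)}$ for $1\le k\le\ell+1$. Then $Q(b;R^{(\ell)})\le\frac12$ for large $n$.
\end{lemma}

\begin{proof}
Let $R=R^{(\ell)}$. For $b'$ in the sum let $T=\{y\in N:b'(y)\in R^{(\ell+1)}\}$ and $\tau=b'|_T$. Some $y\in T$ has $b'(y)\in b(N)\setminus R$, and the term of $b'$ is $ap^{g-|T|}$. Group the terms by $(T,\tau)$. If $b'$ is one member of a group, the group has at most $\deg_T(b')\le C_2\Phi_J/\Phi_{\min}(T)$ members, since $b'$ is typical. So a group contributes at most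
\begin{equation}\label{eq:group}
\frac{aC_2\Phi_J\,p^{g-|T|}}{\Phi_{\min}(T)}=\frac{aC_2\Psi_J}{\Psi_{\min}(T)}=\frac{80C_2C_3\log n}{\Psi_{\min}(T)} .
\end{equation}
It remains to count, for each $T$, the maps $\tau$ that occur.

If $T$ is not closed, there are at most $(g(\ell_0+1))^g$ maps $T\to R^{(\ell+1)}$, and $\Psi_{\min}(T)\ge n^\delta$ by \eqref{eq:Psimin}. The total is $o(1)$.

For closed sets we use the hypothesis. For $w\in R^{(\ell+1)}$ let $k(w)$ be the least $k$ with $w\in b_k(N)$. If $(A,T)$ is a closed pair and $\beta$ is an embedding of $J[A]$ in $G_1$ with $\beta(T)\subseteq R^{(\ell+1)}$, the \emph{classes} of $(A,T,\beta)$ are the sets $T_k=\{y\in T:k(\beta(y))=k\}$.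

\emph{Claim: every nonempty class is closed.} We use induction on the number of nonempty classes, for all such triples at once. If there is one, it is $T$. Otherwise let $k$ be the largest index with $T_k\ne\emptyset$. Then $\beta(T_k)\subseteq b_k(N)$ and $\emptyset\ne\beta(T\setminus T_k)\subseteq R^{(k-1)}$. As $b_k$ is not linked to $R^{(k-1)}$, the triple $(A,T_k,T\setminus T_k)$ is not an open split, so $T_k$ and $T\setminus T_k$ are both closed. By Lemma~\ref{lem:closed}(c) there is a closed pair $(A',T\setminus T_k)$ with $A'\subseteq A$. The nonempty classes of $(A',T\setminus T_k,\beta|_{A'})$ are those of $(A,T,\beta)$ other than $T_k$, and they are closed by induction. This proves the claim.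

Now let $T$ be closed, with closed pair $(A,T)$, and let $\iota=|I(T)|$, so $1\le\iota\le g$. Let $b'$ be a member of a group $(T,\tau)$ and apply the claim to $\beta=b'|_A$. By Lemma~\ref{lem:closed}(b), each nonempty class contains some $N_i$, which is nonempty and lies in $T$, so $i\in I(T)$. The classes are disjoint, so at most $\iota$ of them are nonempty. One of these is $T_{\ell+1}$, because some $b'(y)$ lies in $b(N)\setminus R$. Hence $\tau$ maps $T$ into the union of $b(N)$ and at most $\iota-1$ other sets $b_k(N)$. There are at most $(\ell_0+1)^{\iota-1}$ choices for these indices (list them, padded with $\ell+1$), the union has at most $g^2$ elements, and so there are at most $(\ell_0+1)^{\iota-1}g^{2g}$ maps $\tau$. By \eqref{eq:group}, \eqref{eq:Psimin} and $\ell_0+1\le2C_4\log n$, the set $T$ contributes at most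
\[
\frac{80C_2C_3\log n\cdot g^{2g}(2C_4\log n)^{\iota-1}}{(K^s\log n)^\iota}\le80C_2C_3\,g^{2g}(2C_4)^gK^{-s}.
\]
The powers of $\log n$ cancel exactly. Summing over at most $2^g$ sets $T$ and using \eqref{eq:K}, we get $Q(b;R)\le\frac14+o(1)\le\frac12$.
\end{proof}

\subsection{Sequential tests}

For $u\in[n]$ let $\Gamma^*_u=\{b\in\Gamma^*:u\notin b(V(J))\}$.

\begin{lemma}\label{lem:coupling}
Fix $u$. Using $\mathcal N_1(u),\dots,\mathcal N_d(u)$ and additional independent randomness, one can construct a $\lambda$-random subset $S_u$ of $\Gamma^*_u$ such that, with probability at least $1-2n^{-2}$, for each $b\in S_u$ there is $\kappa$ with $b(N)\subseteq\mathcal N_\kappa(u)$.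
\end{lemma}

\begin{proof}
Write $\mathcal N_\kappa=\mathcal N_\kappa(u)$. We process the elements of $\Gamma^*_u$ in a fixed order, building a set $S$ and sets $R_1,\dots,R_d\subseteq[n]$, all initially empty. The \emph{history} is the list of decisions made so far, whether or not each processed element was put into $S$. When we reach $b$, there are two possibilities.
\begin{itemize}
\item If $|S|\le\ell_0$ and $b$ is not linked to $R_\kappa$ for some $\kappa$, let $\kappa$ be the least such index and perform a \emph{test in trial $\kappa$}. Let $\theta=\mathbb P(b(N)\subseteq\mathcal N_\kappa\mid\text{history})$ and $a_b=\lambda/\theta$. Toss a fresh coin with success probability $a_b$. Accept $b$ if the coin succeeds and $b(N)\subseteq\mathcal N_\kappa$, and reject it otherwise. If $b$ is accepted, put it into $S$ and add $b(N)$ to $R_\kappa$.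
\item Otherwise perform a \emph{free step}: put $b$ into $S$ with probability $\lambda$, using a fresh coin.
\end{itemize}
We show below that $\theta\ge p^g/2=\lambda/a$ at every test. Then $a_b\le a\le1$, so the test is well defined. At every step $b$ enters $S$ with conditional probability exactly $\lambda$ given the history, so the final set $S_u=S$ is $\lambda$-random. An element accepted in trial $\kappa$ has $b(N)\subseteq\mathcal N_\kappa$. So the construction fails only if some element enters $S$ in a free step.

\emph{Lower bound on $\theta$.} Assume the bound for all earlier tests. The history determines $S$, the sets $R_\kappa$, the kind of each step, the trial indices and the numbers $a_{b'}$. Given $\mathcal N_1,\dots,\mathcal N_d$, the probability of a given history is a product of one factor per step: $\lambda$ or $1-\lambda$ for a free step, $a_{b'}\mathbf 1\{b'(N)\subseteq\mathcal N_\kappa\}$ for an acceptance in trial $\kappa$, and $1-a_{b'}\mathbf 1\{b'(N)\subseteq\mathcal N_\kappa\}$ for a rejection in trial $\kappa$. Each factor involves at most one $\mathcal N_\kappa$.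 By Bayes' formula, given the history the sets $\mathcal N_\kappa$ are independent, and the law of $\mathcal N_\kappa$ is the $p$-random law reweighted by $\mathbf 1\{R_\kappa\subseteq\mathcal N_\kappa\}\,\varphi(\mathcal N_\kappa)$, where
\[
\varphi(\mathcal N)=\prod_{b'\text{ rejected in trial }\kappa}\big(1-a_{b'}\mathbf 1\{b'(N)\subseteq\mathcal N\}\big).
\]
Let $R=R_\kappa$ and $Y=b(N)$, and let $\mathcal N$ be the union of $R$ and a $p$-random subset of $[n]\setminus(R+u)$. Conditioning $\mathcal N$ on $Y\subseteq\mathcal N$ gives the law of $\mathcal N\cup Y$, so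
\[
\theta=\frac{\mathbb E[\mathbf 1\{Y\subseteq\mathcal N\}\varphi(\mathcal N)]}{\mathbb E[\varphi(\mathcal N)]}=p^{|Y\setminus R|}\,\frac{\mathbb E[\varphi(\mathcal N\cup Y)]}{\mathbb E[\varphi(\mathcal N)]} .
\]
Let $\mathcal R$ be the set of $b'$ rejected in trial $\kappa$ with $(b'(N)\cap Y)\setminus R\ne\emptyset$. For a rejected $b'\notin\mathcal R$ we have $b'(N)\cap Y\subseteq R\subseteq\mathcal N$, so $b'(N)\subseteq\mathcal N\cup Y$ if and only if $b'(N)\subseteq\mathcal N$, and the factor of $b'$ is the same in $\varphi(\mathcal N\cup Y)$ and in $\varphi(\mathcal N)$. For $b'\in\mathcal R$ we use $a_{b'}\le a$ and the fact that the factor of $b'$ in $\varphi(\mathcal N)$ is at most $1$. This gives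
\[
\varphi(\mathcal N\cup Y)\ge\varphi(\mathcal N)\psi(\mathcal N),\qquad\psi(\mathcal N)=\prod_{b'\in\mathcal R}\big(1-a\mathbf 1\{b'(N)\subseteq\mathcal N\cup Y\}\big).
\]
Both $\varphi$ and $\psi$ are decreasing, so Harris' inequality and $\prod(1-y_i)\ge1-\sum y_i$ for $y_i\in[0,1]$ give
\[
\theta\ge p^{|Y\setminus R|}\,\mathbb E\psi\ge p^g\Big(1-a\sum_{b'\in\mathcal R}p^{|b'(N)\setminus(Y\cup R)|}\Big)\ge p^g\big(1-Q(b;R)\big).
\]
The elements accepted in trial $\kappa$, in order, followed by $b$, satisfy the hypothesis of Lemma~\ref{lem:Q}: each was unlinked to the value of $R_\kappa$ at its time, and at most $|S|\le\ell_0$ of them precede $b$. So $Q(b;R)\le\frac12$ and $\theta\ge p^g/2$.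

\emph{Probability of failure.} The final size $|S|$ is binomial with mean at most $2\Phi_J\lambda=80C_3\log n$ by \eqref{eq:Gamma}, and $C_4\ge2e\cdot80C_3$. The binomial tail bound gives $\mathbb P(|S|>\ell_0)\le2^{-C_4\log n}\le n^{-3}$.

Call a step \emph{critical} if at that moment $|S|\le\ell_0$ and the current element is linked to the current $R_1$. Suppose that the final size of $S$ is at most $\ell_0$ and that some $b$ enters $S$ in a free step. Then $b$ is linked to all of $R_1,\dots,R_d$ at its time, so its step is critical and all $R_\kappa$ are nonempty. For each $\kappa$ with $2\le\kappa\le d$, some earlier element was therefore accepted in trial $\kappa$; since $\kappa$ was the least available index, that element was linked to the value of $R_1$ at its time, and its step was critical. These $d-1$ elements are distinct, as each element is tested in at most one trial. So at least $d$ elements enter $S$ at critical steps.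

While $|S|\le\ell_0$, the set $R_1$ takes at most $\ell_0+1$ values, each of size at most $g\ell_0$, and each element is processed once. By \eqref{eq:fewlinked} there are always at most $n_c=\lfloor(\ell_0+1)n^{-\delta/3}\Phi_J\rfloor$ critical steps. For $i_1<\dots<i_d$ let $E_j$ be the event that the $i_j$-th critical step exists and its element enters $S$. Whether $E_1,\dots,E_{j-1}$ hold and the current step is the $i_j$-th critical one is determined by the history, and the element then enters with conditional probability $\lambda$. Hence $\mathbb P(E_1\cap\dots\cap E_j)\le\lambda\,\mathbb P(E_1\cap\dots\cap E_{j-1})$, and $\mathbb P(E_1\cap\dots\cap E_d)\le\lambda^d$. By a union bound over $i_1<\dots<i_d\le n_c$, the probability of $d$ entries at critical steps is at most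
\[
(n_c\lambda)^d\le\big((\ell_0+1)\,n^{-\delta/3}\cdot40C_3\log n\big)^d\le n^{-\delta d/4}=n^{-2}
\]
for large $n$. The total failure probability is at most $n^{-3}+n^{-2}\le2n^{-2}$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:upper}}

Whp $G_1$ has the properties assumed in this section. Fix such a $G_1$ and let $\mathcal X=\{(u,b):u\in[n],\ b\in\Gamma^*_u\}$. Apply Lemma~\ref{lem:coupling} to every $u$, with independent additional randomness. The families $(\mathcal N_\kappa(u))_{\kappa\le d}$ are independent for different $u$, so the sets $S_u$ are independent and $W=\{(u,b):b\in S_u\}$ is a $\lambda$-random subset of $\mathcal X$. With probability at least $1-2/n$, for every $(u,b)\in W$ there is $\kappa$ with $b(N)\subseteq\mathcal N_\kappa(u)$.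

The random set $F$ of Lemma~\ref{lem:F} is a $q$-spread subset of $\mathcal X$ of size $n/v$, and $\lambda\le40C_3(\log n)/n\le1$ by \eqref{eq:Phi}. By Lemma~\ref{lem:spread}, with probability at least $1-\varepsilon_n$ the set $W$ contains a member $\{(u,b_u):u\in U\}$ of the support of $F$. When both events hold, for each $u\in U$ the map that sends $x_0$ to $u$ and $y\in V(J)$ to $b_u(y)$ is an embedding of $H$ in $G_1\cup G_2$: the edges of $J$ go to edges of $G_1$, and the edges $x_0y$ with $y\in N$ go to the pairs $u\,b_u(y)$, which are edges of $G_2$. The sets $b_u(V(J))+u$ partition $[n]$, so these copies form an $H$-factor. This proves Proposition~\ref{prop:upper}, hence Theorem~\ref{thm:balanced}(i), and with Section~\ref{sec:lower} it completes the proofs of Theorems~\ref{thm:balanced} and~\ref{thm:main}. \qed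

\begin{thebibliography}{1}

\bibitem{Bottcher}
Julia B\"ottcher, \emph{Large-scale structures in random graphs}, arXiv:1702.02648 (2017).

\end{thebibliography}
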